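\title{Mixed bouquets of strongly robust toric ideals}

\begin{abstract}
A positively graded toric ideal is strongly robust if its Graver basis coincides with its set of indispensable binomials. We prove that a strongly robust toric ideal of codimension $r$ has at least $r$ mixed bouquets; more precisely, the Gale vectors that lie in mixed bouquets span $\mathbb{R}^r$. The bound is attained in every codimension. The proof uses a piecewise linear function on the Gale arrangement that counts Graver vectors and that, under strong robustness, is concave across every non-mixed hyperplane. We also give a sufficient condition for strong robustness in terms of the projection onto the mixed coordinates, and we show that it is necessary in codimension at most three.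
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathbb{K}$ be a field and let $A\in\mathbb{Z}^{d\times n}$ have rank $d<n$ and columns $a_1,\dots,a_n$. Put $L=\ker_{\mathbb{Z}}A$ and $r=n-d\ge 1$. The \emph{toric ideal} of $A$ is
\[
I_A=\langle\, p^u-p^v : u,v\in\mathbb{N}^n,\ Au=Av\,\rangle\subseteq\mathbb{K}[p_1,\dots,p_n],
\]
and $r$ is its codimension. Throughout the paper $I_A$ is \emph{positively graded}, that is, $L\cap\mathbb{N}^n=\{0\}$.

Write $u\in\mathbb{Z}^N$ as $u=u^+-u^-$ with $u^+,u^-\in\mathbb{N}^N$ of disjoint support, and write $v\sqsubseteq u$ if $v^+\le u^+$ and $v^-\le u^-$ componentwise. Equivalently, $-u^-\le v\le u^+$: each $v_i$ lies between $0$ and $u_i$. A \emph{Graver vector} of a lattice $\Lambda\subseteq\mathbb{Z}^N$ is a nonzero $u\in\Lambda$ such that $0$ and $u$ are the only $v\in\Lambda$ with $v\sqsubseteq u$, and $\mathrm{Gr}(\Lambda)$ is the set of Graver vectors. For $u\in L\setminus\{0\}$ let $f_u=p^{u^+}-p^{u^-}$. The \emph{Graver basis} of $I_A$ is $\{f_u:u\in\mathrm{Gr}(L)\}$. A \emph{binomial} is a polynomial with exactly two terms, and binomials are compared up to nonzero scalars. A binomial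 is \emph{indispensable} if it belongs to every minimal generating set of $I_A$ that consists of binomials. The ideal $I_A$ is \emph{strongly robust} if its Graver basis equals its set of indispensable binomials. The Graver basis generates $I_A$, usually with much redundancy, while the indispensable binomials are those that no minimal binomial generating set can omit; strong robustness is the extreme case in which the two sets agree.

A \emph{Gale transform} of $A$ is an $n\times r$ integer matrix $B$ whose columns span $L$; they then form a basis of $L$. Its rows are $b_1,\dots,b_n\in\mathbb{Z}^r$, and they span $\mathbb{R}^r$. A \emph{bouquet} is a maximal subset $S\subseteq\{1,\dots,n\}$ such that the span of $\{b_s:s\in S\}$ is one-dimensional, so $S=\{i:b_i\in\ell\}$ for a line $\ell$ spanned by a nonzero row. The bouquet $S$ is \emph{mixed} if the vectors $b_s$, $s\in S$, do not all lie in one closed orthant. A nonzero vector and a negative multiple of it lie in no common closed orthant, so a bouquet is non-mixed exactly when its nonzero rows are positive multiples of one vector. Since every $u\in L$ has the form $u=Bx$ with $u_i=b_i\cdot x$,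 the relation $b_j=cb_i$ says that $u_j=cu_i$ on all of $L$. Bouquets thus group the coordinates that are proportional on $L$, a bouquet is mixed when two of its coordinates always have opposite signs, and neither notion depends on the choice of $B$.

The following question is posed in \cite{Sullivant}.

\begin{quote}
\emph{If $I_A$ is strongly robust, must $A$ have a mixed bouquet?}
\end{quote}

Mixed bouquets enter for the following reason. A vector $u$ is a Graver vector if the two-sided bound $-u^-\le z\le u^+$ has only the solutions $z=0$ and $z=u$ in $L$. We shall see in Proposition~\ref{prop:fiber} that $f_u$ is indispensable if and only if the one-sided bound $z\le u^+$ already has only these solutions. Strong robustness therefore asks that, for Graver vectors, the lower bounds be superfluous. In a mixed bouquet they are superfluous for free, because an upper bound on one coordinate is a lower bound on the coordinates of opposite sign. So $I_A$ is strongly robust if all bouquets are mixed (Example~\ref{ex:allmixed}), and it is natural to guess that strong robustness is impossible with no mixed bouquet at all. In codimension one there is nothing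 to prove: $L=\mathbb{Z}b$ for a single vector $b$, there is one bouquet, and it is mixed because positivity forces $b$ to have entries of both signs. In higher codimension a strongly robust ideal can have non-mixed bouquets (Example~\ref{ex:coexist}), so a proof cannot look at one bouquet at a time.

Let $M$ be the set of indices $i$ such that $b_i\ne 0$ and $i$ lies in a mixed bouquet.

\begin{theorem}\label{thm:main}
If $I_A$ is strongly robust, then the vectors $b_i$, $i\in M$, span $\mathbb{R}^r$. Equivalently, the columns $a_j$ of $A$ with $j\notin M$ are linearly independent. In particular, $A$ has at least $n-d\ge 1$ mixed bouquets.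
\end{theorem}

The answer to the question is therefore yes. The bound $n-d$ is attained in every codimension (Example~\ref{ex:allmixed}). The second result describes how far the mixed coordinates control strong robustness. Let $\pi_M:\mathbb{Z}^n\to\mathbb{Z}^M$ be the projection.

\begin{theorem}\label{thm:char}
\begin{enumerate}
\item[(a)] In any codimension, if the vectors $b_i$, $i\in M$, span $\mathbb{R}^r$ and $\pi_M(\mathrm{Gr}(L))\subseteq\mathrm{Gr}(\pi_M(L))$, then $I_A$ is strongly robust.
\item[(b)] If $n-d\le 3$, the converse of \textup{(a)} holds. Hence for $n-d\le 3$ the condition in \textup{(a)} characterizes strong robustness.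
\end{enumerate}
\end{theorem}

Section~\ref{sec:fibers} translates strong robustness into a statement about $L$ and proves Theorem~\ref{thm:char}(a). Section~\ref{sec:arr} places the Graver vectors in the arrangement of the hyperplanes $b_i^\perp$ and shows what strong robustness forbids near a non-mixed hyperplane. Section~\ref{sec:two} turns this local statement into a global one by hand in codimension two. Section~\ref{sec:phi} does so in general and proves Theorem~\ref{thm:main}, and Section~\ref{sec:three} proves Theorem~\ref{thm:char}(b).

\section{Indispensable binomials and one-sided bounds}\label{sec:fibers}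

We begin with the decomposition of lattice vectors into Graver vectors.

\begin{lemma}\label{lem:conformal}
Every nonzero $u\in L$ is a sum $u=g_1+\dots+g_t$ with $g_k\in\mathrm{Gr}(L)$, $g_k\sqsubseteq u$, $u^+=\sum_k g_k^+$ and $u^-=\sum_k g_k^-$. The Graver basis generates $I_A$.
\end{lemma}

\begin{proof}
We use induction on $\|u\|_1$. If $u\notin\mathrm{Gr}(L)$, there is $v\in L\setminus\{0,u\}$ with $v\sqsubseteq u$. Each $v_i$ lies between $0$ and $u_i$, hence so does $u_i-v_i$. Thus $u-v\sqsubseteq u$, $u^\pm=v^\pm+(u-v)^\pm$, and $\|v\|_1+\|u-v\|_1=\|u\|_1$. We decompose the shorter vectors $v$ and $u-v$ and use that $\sqsubseteq$ is transitive. For the second claim, a nonzero generator $p^a-p^b$ is a monomial multiple of $f_u$ with $u=a-b$, and the sum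
\[
f_u=\sum_{k=1}^t p^{\,g_1^-+\dots+g_{k-1}^-}\;p^{\,g_{k+1}^++\dots+g_t^+}\,f_{g_k}
\]
telescopes.
\end{proof}

Grade $\mathbb{K}[p_1,\dots,p_n]$ by $\mathbb{Z}^d$ with $\deg p^m=Am$. The ideal $I_A$ is homogeneous, and $(I_A)_D$ is spanned by the differences $p^a-p^b$ with $Aa=Ab=D$, since a monomial times a generator is again such a difference. Every binomial in $I_A$ is a scalar multiple of such a difference. Indeed, the substitution $p_i\mapsto t^{a_i}$ into the Laurent ring $\mathbb{K}[t_1^{\pm1},\dots,t_d^{\pm1}]$ annihilates $I_A$, so $\lambda p^a+\mu p^b\in I_A$ with $\lambda,\mu\neq0$ gives $\lambda t^{Aa}+\mu t^{Ab}=0$, that is, $Aa=Ab$ and $\mu=-\lambda$.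

Positivity makes minimal generating sets a matter of linear algebra. Stiemke's lemma states that a subspace $W\subseteq\mathbb{R}^n$ contains a vector with all coordinates positive unless $W^\perp$ contains a nonzero vector with all coordinates nonnegative. Take for $W$ the row space of $A$. The cone $W^\perp\cap\mathbb{R}^n_{\ge0}$ is rational, so if it were nonzero it would contain a nonzero point of $L\cap\mathbb{N}^n$. Hence there is $c\in\mathbb{R}^d$ with $c\cdot a_i>0$ for all $i$, and since this condition is open and homogeneous we may take $c\in\mathbb{Z}^d$. Let $\mathfrak{m}=(p_1,\dots,p_n)$ and $V_D=(I_A)_D/(\mathfrak{m}I_A)_D$.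

\begin{lemma}[Graded Nakayama lemma]\label{lem:nakayama}
A set $F$ of homogeneous elements of $I_A$ is a minimal generating set of $I_A$ if and only if, for every $D$, the classes of the members of $F$ of degree $D$ form a basis of $V_D$.
\end{lemma}

\begin{proof}
It suffices to show that $F$ generates $I_A$ if and only if these classes span every $V_D$. If $F$ generates, write $f\in(I_A)_D$ as a combination of monomial multiples of members of $F$ and keep the terms of degree $D$; those with a nonconstant monomial lie in $\mathfrak{m}I_A$. Conversely, if the classes span, then $f\in(I_A)_D$ is a linear combination of members of $F$ plus $\sum_i p_if_i$ with $f_i\in(I_A)_{D-a_i}$. Since $c\cdot(D-a_i)<c\cdot D$ and $c\cdot D\ge0$ for every degree $D$ of a monomial, induction on $c\cdot D$ shows that $f\in\langle F\rangle$.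
\end{proof}

\begin{proposition}\label{prop:fiber}
Let $u\in L\setminus\{0\}$. Then $f_u$ is indispensable if and only if $0$ and $u$ are the only $z\in L$ with $z\le u^+$.
\end{proposition}

\begin{proof}
Let $D=Au^+$. The map $z\mapsto m=u^+-z$ is a bijection from $\{z\in L:z\le u^+\}$ onto the set of exponents of monomials of degree $D$, and it sends $0$ and $u$ to $u^+$ and $u^-$.

Suppose that there is a third monomial $p^m$ of degree $D$. Then $f_u=(p^{u^+}-p^m)+(p^m-p^{u^-})$, and neither summand is a scalar multiple of $f_u$. So $V_D$, which is spanned by classes of binomials, is already spanned by classes of binomials that are not multiples of $f_u$. Choose a basis of $V_D$ among these, and a basis consisting of classes of binomials in every other degree. By Lemma~\ref{lem:nakayama} this gives a minimal binomial generating set without $f_u$.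

Suppose that $p^{u^+}$ and $p^{u^-}$ are the only monomials of degree $D$. Then $(I_A)_D=\mathbb{K}f_u$. The space $(\mathfrak{m}I_A)_D$ is spanned by elements $p_i(p^a-p^b)$ of degree $D$. A nonzero element of this form equals $\pm f_u$, and then $p_i$ divides both $p^{u^+}$ and $p^{u^-}$, which have disjoint supports. So $(\mathfrak{m}I_A)_D=0$ and $V_D\neq0$. By Lemma~\ref{lem:nakayama} every minimal binomial generating set has a member of degree $D$, and this member is a scalar multiple of $f_u$.
\end{proof}

\begin{corollary}\label{cor:robust}
The ideal $I_A$ is strongly robust if and only if for every $u\in\mathrm{Gr}(L)$ the only $z\in L$ with $z\le u^+$ are $0$ and $u$.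
\end{corollary}

\begin{proof}
The Graver basis generates $I_A$, so it contains a finite and then a minimal generating set. Every indispensable binomial therefore lies in the Graver basis, and strong robustness means that every Graver binomial is indispensable.
\end{proof}

From here on only the lattice $L$ matters. The sufficient condition follows at once.

\begin{proof}[Proof of Theorem~\ref{thm:char}(a)]
If $\pi_M(Bx)=0$, then $b_i\cdot x=0$ for all $i\in M$, so $x=0$ by the spanning hypothesis. Thus $\pi_M$ is injective on $L$. Let $u\in\mathrm{Gr}(L)$ and $z\in L$ with $z\le u^+$. For $i\in M$ there is $j$ in the bouquet of $i$ with $b_j=-cb_i$ and $c>0$. Then $z_j=-cz_i$ and $u_j=-cu_i$, so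
\[
-cz_i=z_j\le u_j^+=c\,u_i^-.
\]
Hence $-u_i^-\le z_i\le u_i^+$ for all $i\in M$, that is, $\pi_M(z)\sqsubseteq\pi_M(u)$. Since $\pi_M(u)$ is a Graver vector of $\pi_M(L)$, we get $\pi_M(z)\in\{0,\pi_M(u)\}$, and injectivity gives $z\in\{0,u\}$. Corollary~\ref{cor:robust} applies.
\end{proof}

\begin{example}\label{ex:allmixed}
If all bouquets are mixed, then $\pi_M$ deletes only coordinates that vanish on $L$, both hypotheses of Theorem~\ref{thm:char}(a) hold, and $I_A$ is strongly robust. This covers codimension one. It covers the Lawrence lifting $\left(\begin{smallmatrix}A'&0\\ I&I\end{smallmatrix}\right)$ of any matrix $A'$, whose kernel $\{(u,-u):A'u=0\}$ has Gale vectors in pairs $\pm b$. It also covers the direct sum $A$ of $r$ copies of the matrix $(1\;\,1)$. There $n-d=2r-r=r$, the Gale vectors are $e_1,-e_1,\dots,e_r,-e_r$, we have $\mathrm{Gr}(L)=\{\pm(e_{2i-1}-e_{2i})\}$ and $I_A=\langle p_{2i-1}-p_{2i}:1\le i\le r\rangle$, and there are exactly $r$ bouquets, all mixed. So the bound in Theorem~\ref{thm:main} is attained in every codimension.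
\end{example}

For the necessary conditions we use Corollary~\ref{cor:robust} in a form that speaks only of signs. A Graver vector is by definition not a sum $z+y$ of nonzero lattice vectors without a sign conflict in some coordinate. Strong robustness requires conflicts in both directions.

\begin{lemma}\label{lem:signs}
Let $I_A$ be strongly robust, let $u\in\mathrm{Gr}(L)$, and let $u=z+y$ with $z,y\in L\setminus\{0\}$. Then there is $i$ with $z_i>0>y_i$, and there is $j$ with $z_j<0<y_j$.
\end{lemma}

\begin{proof}
By the symmetry in $z$ and $y$ it suffices to find $i$. Suppose there is none. If $z_i>0$, then $y_i\ge0$ and $z_i\le u_i=u_i^+$. If $z_i\le0$, then $z_i\le u_i^+$ as well. So $z\le u^+$ and $z\notin\{0,u\}$, contrary to Corollary~\ref{cor:robust}.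
\end{proof}

\section{The Gale arrangement}\label{sec:arr}

The signs of the coordinates of $u=Bx$ record the position of $x$ relative to the hyperplanes $b_i^\perp$, so we transport everything along the bijection $B:\mathbb{Z}^r\to L$. Let $\mathcal{H}$ be the set of hyperplanes $b_i^\perp\subset\mathbb{R}^r$ with $b_i\ne0$. They correspond bijectively to the bouquets, and we call a hyperplane mixed or non-mixed accordingly. The \emph{chambers} are the closures of the components of $\mathbb{R}^r\setminus\bigcup\mathcal{H}$. A component is a nonempty set on which the signs $\varepsilon_i\in\{\pm1\}$ of all $b_i\cdot x$ with $b_i\neq0$ are prescribed, and the corresponding chamber is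
\[
C=\{x\in\mathbb{R}^r:\varepsilon_i\,b_i\cdot x\ge0\text{ for all }i\text{ with }b_i\ne0\}.
\]
It is a full-dimensional rational polyhedral cone, and it is \emph{pointed}, meaning $C\cap(-C)=\{0\}$, because the $b_i$ span $\mathbb{R}^r$. Let
\[
\mathcal{G}=\{x\in\mathbb{Z}^r:Bx\in\mathrm{Gr}(L)\}.
\]
The next lemma says that $\mathcal{G}\cap C$ is the \emph{Hilbert basis} of $C$, the set of nonzero lattice points of $C$ that are not sums of two nonzero lattice points of $C$.

\begin{lemma}\label{lem:hilbert}
Let $C$ be a chamber.
\begin{enumerate}
\item[(i)] If $g,g'$ are nonzero lattice points of $C$, then $g+g'\notin\mathcal{G}$.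
\item[(ii)] Every nonzero lattice point $x$ of $C$ is a sum of elements of $\mathcal{G}\cap C$, and of at least two of them if $x\notin\mathcal{G}$.
\item[(iii)] The set $\mathcal{G}\cap C$ is finite, and $C$ consists of its nonnegative real combinations.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The numbers $b_i\cdot g$ and $b_i\cdot g'$ never have opposite signs, so $Bg\sqsubseteq B(g+g')$, and $Bg\notin\{0,B(g+g')\}$.

(ii) Decompose $Bx$ by Lemma~\ref{lem:conformal}. If $Bg\sqsubseteq Bx$, then $b_i\cdot g$ lies between $0$ and $b_i\cdot x$, so $g\in C$.

(iii) By Gordan's lemma the monoid of lattice points of a rational polyhedral cone is finitely generated. By (i), each element of $\mathcal{G}\cap C$ belongs to every generating set of this monoid, so $\mathcal{G}\cap C$ is finite. The rational cone $C$ is generated by lattice points, and (ii) applies to these.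
\end{proof}

Statement (i) holds for every lattice. Strong robustness extends it across a non-mixed hyperplane. Let $H\in\mathcal{H}$, let $c\in H$ be a point on no other hyperplane of $\mathcal{H}$, and fix a nonzero row $\beta$ of $B$ with $\beta^\perp=H$. Let $K$ be the set of vectors that lie, for each $H'\in\mathcal{H}\setminus\{H\}$, on the closed side of $H'$ that contains $c$. Then $K$ is a convex cone and a neighborhood of $c$, and it is the union of the two chambers
\[
C_+=K\cap\{\beta\cdot x\ge0\},\qquad C_-=K\cap\{\beta\cdot x\le0\}.
\]
We call $K$ the \emph{double chamber} along $H$ at $c$.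

\begin{lemma}\label{lem:cross}
Let $I_A$ be strongly robust and let $K$ be a double chamber along a non-mixed hyperplane $H=\beta^\perp$. If $z,y\in K$ are lattice points with $\beta\cdot z>0>\beta\cdot y$, then $z+y\ne0$ and $z+y\notin\mathcal{G}$.
\end{lemma}

\begin{proof}
If $b_i=0$ or $b_i^\perp\neq H$, then $(b_i\cdot z)(b_i\cdot y)\ge0$ because $z,y\in K$. If $b_i^\perp=H$, then $b_i$ is a positive multiple of $\beta$, because $H$ is non-mixed, and so $b_i\cdot z>0>b_i\cdot y$. All sign conflicts between $Bz$ and $By$ thus go in one direction: no $j$ has $b_j\cdot z<0<b_j\cdot y$. By Lemma~\ref{lem:signs}, $z+y\notin\mathcal{G}$. If $z+y=0$, then $-(b_i\cdot z)^2\ge0$ in the first case, so $b_i\cdot z=0$, while $b_i\cdot z>0$ in the second. Then $Bz$ is a nonzero element of $L\cap\mathbb{N}^n$, contrary to positivity.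
\end{proof}

This lemma is the only way in which strong robustness and non-mixedness enter the proof of Theorem~\ref{thm:main}. Along a mixed hyperplane some row is a negative multiple of $\beta$ and supplies the missing conflict; Example~\ref{ex:coexist} shows that the conclusion then fails.

\section{Codimension two}\label{sec:two}

Lemma~\ref{lem:cross} is local, and Theorem~\ref{thm:main} is global. In the plane the passage from one to the other can be carried out by walking around the origin. Let $r=2$. The elements of $\mathcal{G}$ are primitive vectors and $\mathcal{G}=-\mathcal{G}$, so we can list them counterclockwise as $g_0,\dots,g_{2k-1}$, with indices modulo $2k$ and $g_{i+k}=-g_i$.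

\begin{lemma}\label{lem:plane}
Every line of $\mathcal{H}$ contains an element of $\mathcal{G}$. For all $i$, the vectors $g_i,g_{i+1}$ lie in a common chamber, $\det(g_i,g_{i+1})=1$, and $g_{i-1}+g_{i+1}=\alpha_ig_i$ with $\alpha_i\in\mathbb{Z}$.
\end{lemma}

\begin{proof}
Let $C$ be a chamber and $P=\operatorname{conv}(\mathcal{G}\cap C)+C$. By Lemma~\ref{lem:hilbert}, $P$ is a polyhedron that contains every nonzero lattice point of $C$ and meets both boundary rays of $C$ in points of $\mathcal{G}$. It does not contain $0$, since $\|Bx\|_1$ is linear on $C$ and at least $1$ on $P$. So the boundary of $P$ consists of two half-lines on the rays of $C$ and a polygonal path between them whose vertices lie in $\mathcal{G}$. Let $h_0,\dots,h_s$ be the lattice points on the path, in order. The segment $[h_j,h_{j+1}]$ lies on a line $\ell=1$ with $\ell$ linear and $\ell\ge1$ on $P$, so the triangle with vertices $0,h_j,h_{j+1}$ contains no other lattice point. If $h_j,h_{j+1}$ were not a basis of $\mathbb{Z}^2$, there would be a nonzero lattice point $w=\lambda h_j+\mu h_{j+1}$ with $0\le\lambda,\mu<1$, and then $w$ (if $\lambda+\mu\le1$) or $h_j+h_{j+1}-w$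 (otherwise) would be such a point. So the $h_j$ generate the monoid $C\cap\mathbb{Z}^2$, and $\mathcal{G}\cap C\subseteq\{h_0,\dots,h_s\}$ by Lemma~\ref{lem:hilbert}(i). Conversely $\ell(h_j)=1$ shows that $h_j$ is not a sum of two nonzero lattice points of $C$, so $h_j\in\mathcal{G}$. Thus $\mathcal{G}\cap C=\{h_0,\dots,h_s\}$ with $h_0,h_s$ on the rays of $C$, which gives the first three claims. Finally $\det(g_{i-1}+g_{i+1},g_i)=1-1=0$ and $g_i$ is primitive.
\end{proof}

\begin{proposition}\label{prop:plane}
Let $r=2$ and let $I_A$ be strongly robust. Then $\alpha_i\ge2$ whenever $g_i$ lies on no mixed line, and at least two lines of $\mathcal{H}$ are mixed.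
\end{proposition}

\begin{proof}
If $g_i$ is interior to a chamber $C$, then $g_{i-1},g_{i+1}\in C$. Their sum $\alpha_ig_i$ is a nonzero point of the pointed cone $C$, so $\alpha_i\ge1$, and $\alpha_i\neq1$ by Lemma~\ref{lem:hilbert}(i). If $g_i$ lies on a non-mixed line $H$, let $K$ be the double chamber along $H$ at $g_i$. The vectors $g_{i-1},g_{i+1}\in K$ lie strictly on opposite sides of $H$, so $\alpha_i\notin\{0,1\}$ by Lemma~\ref{lem:cross}. Since $\mathcal{H}$ has a second line and $g_i$ is not on it, $-g_i\notin K$, so $\alpha_i$ is not negative.

Suppose that at most one line is mixed, and number so that $g_0$ lies on the mixed line if there is one. Let $\eta_i=\det(g_0,g_i)$. For $0<i<k$ we have $\eta_i>0$ and $\alpha_i\ge2$, hence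
\[
\eta_{i+1}-\eta_i=(\alpha_i-1)\eta_i-\eta_{i-1}\ge\eta_i-\eta_{i-1}.
\]
Since $\eta_1-\eta_0=1$, we get $\eta_k\ge k>0$. But $\eta_k=\det(g_0,-g_0)=0$.
\end{proof}

This is Theorem~\ref{thm:main} for $r=2$, as rows from two different bouquets span $\mathbb{R}^2$. Geometrically, join consecutive vectors $g_i$ to a closed polygon around the origin. The linear form equal to $1$ at $g_{i-1}$ and $g_i$ takes the value $\alpha_i-1$ at $g_{i+1}$, so $\alpha_i\ge2$ means that the polygon is straight or has a reflex corner at $g_i$. A closed polygon needs convex corners, and strong robustness confines them to the mixed lines (Figure~\ref{fig:polygons}).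

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\foreach \x in {-2,...,2} \foreach \y in {-2,...,2} \fill[gray] (\x,\y) circle (0.9pt);
\draw[dashed] (-2.4,0)--(2.4,0) (0,-2.4)--(0,2.4) (-2.4,2.4)--(2.4,-2.4);
\draw[very thick] (1,0)--(0,1)--(-1,1)--(-1,0)--(0,-1)--(1,-1)--cycle;
\foreach \x/\y in {1/0,0/1,-1/1,-1/0,0/-1,1/-1} \fill (\x,\y) circle (2.4pt);
\begin{scope}[xshift=6.4cm]
\foreach \x in {-2,...,2} \foreach \y in {-2,...,2} \fill[gray] (\x,\y) circle (0.9pt);
\draw[dashed] (-2.4,0)--(2.4,0) (0,-2.4)--(0,2.4);
\draw (-1.2,2.4)--(1.2,-2.4) (-2.4,1.2)--(2.4,-1.2);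
\draw[very thick] (2,-1)--(-1,2)--(-1,1)--(-2,1)--(1,-2)--(1,-1)--cycle;
\foreach \x/\y in {1/-2,1/-1,2/-1,1/0,0/1,-1/2,-1/1,-2/1,-1/0,0/-1} \fill (\x,\y) circle (2.4pt);
\end{scope}
\end{tikzpicture}
\caption{Two Gale arrangements in the plane, with non-mixed lines dashed, mixed lines thin and solid, and Graver vectors (large dots) joined in cyclic order. Left: $A=(1\;\,1\;\,1)$, not strongly robust; the polygon has convex corners on non-mixed lines. Right: a strongly robust ideal in six variables; the convex corners lie on the two mixed lines.}
\label{fig:polygons}
\end{figure}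

\begin{example}\label{ex:111}
Let $A=(1\;\,1\;\,1)$ with Gale vectors $(1,0),(0,1),(-1,-1)$. No bouquet is mixed. The lines of $\mathcal{H}$ are spanned by $(0,1),(1,0),(1,-1)$, each of the six chambers is spanned by a basis of $\mathbb{Z}^2$, and so $\mathcal{G}=\pm\{(1,0),(0,1),(1,-1)\}$. At $g=(1,0)$ the neighbors $z=(0,1)$ and $y=(1,-1)$ add up to $g$, so $\alpha=1$ and the conclusion of Lemma~\ref{lem:cross} fails. Correspondingly $u=Bg=(1,0,-1)$ satisfies $By=(1,-1,0)\le u^+$, and $p_1-p_3=(p_1-p_2)+(p_2-p_3)$ is not indispensable.
\end{example}

\begin{example}\label{ex:coexist}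
Non-mixed bouquets can coexist with exactly $n-d$ mixed ones. Let
\[
A=\begin{pmatrix}2&1&-1&0&0&0\\0&0&1&1&0&0\\1&2&0&0&-1&0\\0&0&0&0&1&1\end{pmatrix},\qquad
B^{T}=\begin{pmatrix}1&0&2&-2&1&-1\\0&1&1&-1&2&-2\end{pmatrix}.
\]
The equations $Au=0$ express $u_3,\dots,u_6$ through $u_1,u_2$ as the rows of $B$ prescribe, so $B$ is a Gale transform. The bouquets $\{1\},\{2\}$ are non-mixed and $\{3,4\},\{5,6\}$ are mixed. Put $s=2x_1+x_2$ and $t=x_1+2x_2$. The ideal is positively graded, since $Bx\ge0$ forces $s=t=0$ and hence $x=0$.

The lines of $\mathcal{H}$ are spanned by $(1,-2),(2,-1),(1,0),(0,1)$. The consecutive pairs in the list $(2,-1),(1,0),(0,1),(-1,2)$ have determinant $1$, so these three chambers contribute only their ray generators. The chamber spanned by $(1,-2)$ and $(2,-1)$ has determinant $3$. The vector $(1,-1)$ splits it into two cones of determinant $1$, and being one third of $(1,-2)+(2,-1)$ it is not a nonnegative integer combination of these two. Hence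
\[
\mathcal{G}=\pm\{(1,-2),(1,-1),(2,-1),(1,0),(0,1)\}.
\]
We have $\pi_M(L)=\{(s,-s,t,-t):(s,t)\in\Lambda\}$, where $\Lambda$ is the image of $x\mapsto(s,t)$. This image has index $3$ and lies in $\{(s,t):s+t\equiv0 \bmod 3\}$, so it equals this lattice, and $\mathrm{Gr}(\pi_M(L))$ corresponds to $\mathrm{Gr}(\Lambda)$. In the coordinates $(s,t)$ the set $\mathcal{G}$ becomes $\pm\{(0,-3),(1,-1),(3,0),(2,1),(1,2)\}$, and this is exactly $\mathrm{Gr}(\Lambda)$: in the quadrant $s,t\ge0$ the minimal nonzero points are those with $s+t=3$, and in the quadrant $s\ge0\ge t$ every nonzero point lies above $(1,-1)$, $(3,0)$ or $(0,-3)$ in the order $\sqsubseteq$, while these three are minimal. By Theorem~\ref{thm:char}(a), $I_A$ is strongly robust. Adding neighbors gives $\alpha=1,3,1,2,2$ at $(1,-2),(1,-1),(2,-1),(1,0),(0,1)$. The value $1$ occurs exactly on the mixed lines; for instance $(1,-1)+(1,0)=(2,-1)\in\mathcal{G}$.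
\end{example}

\section{A concave function on the Gale arrangement}\label{sec:phi}

For $r\ge3$ the Graver vectors have no cyclic order and no recursion. What survives is the function that is linear on each cone spanned by $g_i,g_{i+1}$ and equal to $1$ on the polygon: the inequality $\alpha_i\ge2$ says that this function is concave across the ray through $g_i$, and a positive homogeneous function cannot be concave on a half-plane. We need a definition that makes sense in every dimension and for which Lemma~\ref{lem:cross}, read as ``two Graver vectors on opposite sides add up to at least two Graver vectors'', yields concavity. So we count Graver vectors, with real multiplicities. For a chamber $C$ and $w\in C$ let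
\[
\varphi(w)=\max\Big\{\sum_{g}\lambda_g\ :\ w=\sum_{g\in\mathcal{G}\cap C}\lambda_g\,g,\ \ \lambda_g\ge0\Big\}.
\]
Superadditivity inside a chamber is immediate from this formula. Continuity up to the boundary of the chamber is not, and for this we use linear programming duality: if both the program above and its dual, which minimizes $\ell(w)$ over the linear forms $\ell$ with $\ell(g)\ge1$ for all $g\in\mathcal{G}\cap C$, are feasible, then both optima are attained and they are equal.

\begin{lemma}\label{lem:phi}
The maximum exists and does not depend on the chamber $C$ containing $w$, so $\varphi$ is a function on $\mathbb{R}^r$. It has the following properties.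
\begin{enumerate}
\item[(i)] On $C$, $\varphi(w)=\min\{\ell(w):\ell\text{ linear},\ \ell\ge1\text{ on }\mathcal{G}\cap C\}$, and $\varphi$ is continuous on $\mathbb{R}^r$.
\item[(ii)] $\varphi(tw)=t\varphi(w)$ for $t\ge0$, $\varphi(w)>0$ for $w\neq0$, and $\varphi\ge1$ on nonzero lattice points.
\item[(iii)] $\varphi(v+v')\ge\varphi(v)+\varphi(v')$ if $v,v'$ lie in one chamber.
\item[(iv)] If $w\in C$ is rational, the maximum is attained with rational $\lambda_g$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $C$ have signs $\varepsilon_i$. The primal program is feasible by Lemma~\ref{lem:hilbert}(iii). The dual is feasible, since $\ell_0(x)=\sum_i\varepsilon_i\,b_i\cdot x$ equals $\|Bx\|_1$ on $C$ and is at least $1$ on nonzero lattice points of $C$. So the maximum exists and the formula in (i) holds.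

Let $w$ lie in a second chamber $C'$ with signs $\varepsilon'_i$, and let $\lambda_g>0$ in a representation of $w$ in $C$. If $b_i\cdot w=0$, then the nonnegative numbers $\lambda_g\varepsilon_i\,b_i\cdot g$ add up to $0$, so $b_i\cdot g=0$. If $b_i\cdot w\ne0$, then $\varepsilon_i=\varepsilon'_i$. In both cases $\varepsilon'_i\,b_i\cdot g\ge0$, so $g\in C'$. Thus $w$ has the same representations in $C$ and in $C'$.

The dual polyhedron contains no line, because $\mathcal{G}\cap C$ spans $\mathbb{R}^r$. A linear function that is bounded below on a polyhedron without lines attains its minimum at one of the finitely many vertices. So $\varphi|_C$ is a minimum of finitely many linear forms, hence continuous, and the finitely many closed chambers cover $\mathbb{R}^r$.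

For (ii), scale representations for $t>0$; the bound $\sum_g\lambda_g\le\ell_0(w)$ gives $\varphi(0)=0$; a nonzero $w$ has some $\lambda_g>0$; and Lemma~\ref{lem:hilbert}(ii) handles lattice points. For (iii), add optimal representations. For (iv), the feasible set is a polytope, by the same bound, and it is defined by rational data, so its vertices are rational.
\end{proof}

By (ii), on a convex cone the inequality in (iii) is equivalent to concavity of $\varphi$. Moreover $\{w\in C:\varphi(w)\ge1\}=\operatorname{conv}(\mathcal{G}\cap C)+C$: write $w=w/\varphi(w)+(1-1/\varphi(w))w$ for one inclusion and use (iii) for the other. For $r=2$ this is the polyhedron $P$ from the proof of Lemma~\ref{lem:plane}, so the polygons of Figure~\ref{fig:polygons} are the level sets $\varphi=1$.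

\begin{lemma}\label{lem:concave}
Let $I_A$ be strongly robust and let $K=C_+\cup C_-$ be a double chamber along a non-mixed hyperplane $\beta^\perp$. Then $\varphi(v+v')\ge\varphi(v)+\varphi(v')$ for all $v,v'\in K$, so $\varphi$ is concave on $K$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:phi}(iii) we may assume $v\in C_+$ and $v'\in C_-$. Rational points are dense in these full-dimensional cones and $\varphi$ is continuous, so we may assume that $v,v'$ are rational. By Lemma~\ref{lem:phi}(iv) there is an integer $N>0$ such that $Nv$ is a sum of $N\varphi(v)$ elements of $\mathcal{G}\cap C_+$ and $Nv'$ is a sum of $N\varphi(v')$ elements of $\mathcal{G}\cap C_-$, counted with multiplicity. Put $w=N(v+v')$ and $s=N(\varphi(v)+\varphi(v'))$. So $w$ is a sum of $s$ elements of $\mathcal{G}\cap K$. The difficulty is that these lie on both sides of $\beta^\perp$, while $\varphi(w)$ counts only representations inside one chamber. We remove opposite pairs by exchange.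

Among all finite multisets of elements of $\mathcal{G}\cap K$ with sum $w$ and cardinality at least $s$, choose one that minimizes the nonnegative integer $\sum_g|\beta\cdot g|$. Suppose it contains $z,y$ with $\beta\cdot z>0>\beta\cdot y$. By Lemma~\ref{lem:cross}, $z+y$ is a nonzero lattice point of $K$ outside $\mathcal{G}$. It lies in $C_+$ or in $C_-$, and by Lemma~\ref{lem:hilbert}(ii) it is a sum of at least two elements of $\mathcal{G}$ in that chamber. Replace $z$ and $y$ by these elements. The sum $w$ is unchanged and the cardinality does not decrease. The new elements lie on one side of $\beta^\perp$, so they contribute $|\beta\cdot(z+y)|<|\beta\cdot z|+|\beta\cdot y|$ to $\sum_g|\beta\cdot g|$, contrary to minimality. Hence all members of the multiset lie in $C_+$ or all lie in $C_-$, and $\varphi(w)\ge s$. Divide by $N$.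
\end{proof}

It remains to globalize. The \emph{mixed chambers} are the closures of the components of the complement of the union of the mixed hyperplanes. They cover $\mathbb{R}^r$, and each has the form
\[
Q=\{x\in\mathbb{R}^r:\varepsilon_i\,b_i\cdot x\ge0\text{ for all }i\in M\}
\]
with nonempty interior, given by the strict inequalities. If $M=\emptyset$, the only mixed chamber is $\mathbb{R}^r$. Lemma~\ref{lem:concave} says nothing near a point where two hyperplanes meet, but such points form a set of codimension two, which a generic segment avoids.

\begin{proposition}\label{prop:global}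
Let $I_A$ be strongly robust and let $Q$ be a mixed chamber. Then $\varphi(v+v')\ge\varphi(v)+\varphi(v')$ for all $v,v'\in Q$.
\end{proposition}

\begin{proof}
Let $\beta_1^\perp\ne\beta_2^\perp$ be hyperplanes of $\mathcal{H}$. If the segment $[v,v']$ meets their intersection, then the vectors $(\beta_1\cdot v,\beta_2\cdot v)$ and $(\beta_1\cdot v',\beta_2\cdot v')$ of $\mathbb{R}^2$ are linearly dependent, so $(\beta_1\cdot v)(\beta_2\cdot v')-(\beta_2\cdot v)(\beta_1\cdot v')=0$. This polynomial in $(v,v')$ is nonzero because $\beta_1,\beta_2$ are independent. The pairs of interior points of $Q$ at which none of these finitely many polynomials vanishes are dense in $Q\times Q$, and by continuity it suffices to treat such a pair.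

The segment $[v,v']$ lies in the interior of $Q$, so it meets no mixed hyperplane. Each of its points is therefore interior to a chamber or lies on exactly one hyperplane, which is non-mixed. By Lemmas~\ref{lem:phi}(iii) and~\ref{lem:concave}, $\varphi$ is concave on a neighborhood of each point of the segment. Let
\[
h(t)=\varphi\big((1-t)v+tv'\big)-(1-t)\varphi(v)-t\varphi(v'),\qquad 0\le t\le1.
\]
This function is continuous, vanishes at $0$ and $1$, and is concave near every point. If its minimum were negative, let $t_0\in(0,1)$ be the smallest point where it is attained. For small $\delta>0$ we would have $h(t_0)\ge\frac12\big(h(t_0-\delta)+h(t_0+\delta)\big)>h(t_0)$. So $h(\frac12)\ge0$, and homogeneity gives the claim.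
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Suppose that the $b_i$, $i\in M$, do not span $\mathbb{R}^r$; this includes the case $M=\emptyset$. Choose $v\neq0$ with $b_i\cdot v=0$ for all $i\in M$. Then $v$ and $-v$ lie in every mixed chamber, and Proposition~\ref{prop:global} and Lemma~\ref{lem:phi}(ii) give
\[
0=\varphi(0)\ge\varphi(v)+\varphi(-v)>0,
\]
a contradiction.

The real kernel of $A$ is $B\mathbb{R}^r$, and $B$ is injective. The $b_i$, $i\in M$, span $\mathbb{R}^r$ if and only if no nonzero $Bx$ vanishes in all coordinates $i\in M$, and a nonzero vector of $\ker A$ supported outside $M$ is the same as a linear relation among the $a_j$, $j\notin M$. This proves the equivalence. Finally, the rows in one bouquet span only a line, so at least $r$ mixed bouquets are needed to span $\mathbb{R}^r$.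
\end{proof}

\section{Codimension at most three}\label{sec:three}

The inclusion $\pi_M(\mathrm{Gr}(L))\subseteq\mathrm{Gr}(\pi_M(L))$ can fail only if some $x\in\mathcal{G}$ splits as a sum of two nonzero lattice points inside a mixed chamber, and then Proposition~\ref{prop:global} gives $\varphi(x)\ge2$. To prove Theorem~\ref{thm:char}(b) we therefore bound $\varphi$ on $\mathcal{G}$. The value need not be $1$, because a Graver vector can be a fractional combination of other Graver vectors with total weight above $1$ (Remark~\ref{rem:four}). The following bound does not use strong robustness, and it is the only place where $r\le3$ is needed.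

\begin{lemma}\label{lem:less2}
If $r\le3$, then $\varphi(x)<2$ for all $x\in\mathcal{G}$.
\end{lemma}

\begin{proof}
Let $x$ lie in the chamber $C$, and let $\ell$ be a linear form with $\ell\ge1$ on $\mathcal{G}\cap C$ and $\ell(x)=\varphi(x)$, as in Lemma~\ref{lem:phi}(i). Put $T=\{g\in\mathcal{G}\cap C:\ell(g)=1\}$. For an optimal representation, $\varphi(x)=\sum_g\lambda_g\ell(g)\ge\sum_g\lambda_g=\varphi(x)$, so only elements of $T$ occur. By Carath\'eodory's theorem for cones, a nonnegative combination of vectors is a positive combination of a linearly independent subset of them. So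
\[
x=\sum_{i=1}^k\lambda_ig_i,\qquad g_1,\dots,g_k\in T\text{ linearly independent},\quad\lambda_i>0,\quad k\le3,
\]
and $\sum_i\lambda_i=\ell(x)=\varphi(x)$ for every such representation. Choose one with $k$ minimal and, if $k=3$ (so that $r=3$), with $|\det(g_1,g_2,g_3)|$ minimal.

If some $\lambda_i\ge1$, then $x-g_i$ is a lattice point of $C$. It vanishes by Lemma~\ref{lem:hilbert}(i), so $x=g_i$ and $\varphi(x)=1$. Otherwise all $\lambda_i<1$ and $\varphi(x)<k$, which settles $k\le2$.

Let $k=3$ and suppose that $\lambda_1+\lambda_2+\lambda_3\ge2$. We reflect $x$ in the center of the parallelepiped spanned by the $g_i$: let $\mu_i=1-\lambda_i\in(0,1)$ and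
\[
y=g_1+g_2+g_3-x=\mu_1g_1+\mu_2g_2+\mu_3g_3.
\]
This is a nonzero lattice point of $C$ with $\ell(y)=3-\sum_i\lambda_i\le1$. By Lemma~\ref{lem:hilbert}(ii), $y$ is a sum of elements of $\mathcal{G}\cap C$, each with $\ell\ge1$. So there is only one summand, and $y\in T$. Let $\theta=\lambda_j/\mu_j>0$ be the smallest of the ratios $\lambda_i/\mu_i$. Then
\[
x=\theta y+\sum_{i\neq j}(\lambda_i-\theta\mu_i)\,g_i
\]
has nonnegative coefficients. Replacing $g_j$ by $y$ multiplies the determinant by $\mu_j\in(0,1)$, so the three vectors are independent and their determinant has smaller absolute value. If a coefficient vanishes, this contradicts the minimality of $k$, and otherwise it contradicts the minimality of the determinant.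
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:char}(b)]
Let $r\le3$ and let $I_A$ be strongly robust. By Theorem~\ref{thm:main} the $b_i$, $i\in M$, span $\mathbb{R}^r$, so $x\mapsto\pi_M(Bx)$ is injective on $\mathbb{Z}^r$. Suppose that $x\in\mathcal{G}$ and $\pi_M(Bx)\notin\mathrm{Gr}(\pi_M(L))$. As $\pi_M(Bx)\neq0$, there is $z\in\mathbb{Z}^r\setminus\{0,x\}$ with $\pi_M(Bz)\sqsubseteq\pi_M(Bx)$. Put $y=x-z\ne0$. For $i\in M$, both $b_i\cdot z$ and $b_i\cdot y$ lie between $0$ and $b_i\cdot x$, so a mixed chamber that contains $x$ also contains $z$ and $y$. Proposition~\ref{prop:global} and Lemma~\ref{lem:phi}(ii) give $\varphi(x)\ge\varphi(z)+\varphi(y)\ge2$, contrary to Lemma~\ref{lem:less2}.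
\end{proof}

\begin{remark}\label{rem:four}
For four vectors $g_i$ the reflection gives only $\ell(y)\le2$, and Lemma~\ref{lem:less2} is false for $r=4$. Let $r\ge2$, $x_0=(\frac12,\dots,\frac12)$ and $\Lambda=\mathbb{Z}^r+\mathbb{Z}x_0$. The linear forms $\pm2x_i$ and $\pm(x_i+x_j)$ with $i<j$ are all integral at $x\in\mathbb{R}^r$ exactly when $x\in\Lambda$. So they embed $\Lambda$ as the lattice $L$ of all integer points of a rational subspace, which is $\ker_{\mathbb{Z}}A$ for some $A$, and $L\cap\mathbb{N}^n=\{0\}$ because the forms come in opposite pairs. With $\Lambda$ in the role of $\mathbb{Z}^r$, the orthant $\mathbb{R}^r_{\ge0}$ is a chamber with Hilbert basis $e_1,\dots,e_r,x_0$. The representation $x_0=\sum_i\frac12e_i$ and the dual form $\ell(x)=x_1+\dots+x_r$ give $\varphi(x_0)=r/2$, which is $\frac32$ for $r=3$ and $2$ for $r=4$. All bouquets are mixed here, so this example limits the method and does not contradict the converse of Theorem~\ref{thm:char}(a).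
\end{remark}

\begin{thebibliography}{9}

\bibitem{Sullivant}
Seth Sullivant, \emph{Strongly robust toric ideals in codimension 2}, arXiv:1610.07476 (2016).

\end{thebibliography}
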